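# An edge-local clique bound for the $Q$-index, by averaging over neighborhood joins

## 1. The graph $J_u$

All graphs are finite and simple. Let $G=(V,E)$ be connected with $n\ge 2$ vertices. For $u\in V$ write $N(u)$ for its neighborhood, $d_u=\deg u$, and
$$\overline N(u)=V\setminus N(u),\qquad \nu_u=|\overline N(u)|=n-d_u .$$
Note that $u\in\overline N(u)$. Recall that the join $H_1\vee H_2$ of two disjoint graphs is their union together with all edges between them, and that $\overline K_m$ is the edgeless graph on $m$ vertices. Write $\omega$ for the clique number, with $\omega(\emptyset)=0$.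

**Definition.** $J_u=J_u(G)$ is the graph on the same vertex set $V$ given by
$$J_u=G[N(u)]\vee\overline K_{\nu_u},\qquad\text{the independent set being }\overline N(u).$$

So the graph inside $N(u)$ is kept, all edges inside $\overline N(u)$ are deleted, and every vertex of $\overline N(u)$ is made into a twin of $u$, with neighborhood exactly $N(u)$.

**Example (triangle with a pendant edge).** Let $a,b,c$ form a triangle and let $d$ be adjacent to $c$ only. Then $N(a)=\{b,c\}$ with the edge $bc$ and $\overline N(a)=\{a,d\}$, so $J_a=K_{1,1,2}$. By symmetry $J_b=K_{1,1,2}$. Since $c$ is adjacent to everything else, $J_c=G$. Finally $N(d)=\{c\}$, so $J_d=K_{1,3}$.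

**Example.** If $G$ is complete multipartite, $\overline N(u)$ is the part of $u$, so $J_u=G$ for every $u$. If $G$ is triangle-free, $J_u=K_{d_u,n-d_u}$.

A largest clique of $J_u$ consists of one vertex of $\overline N(u)$ and a largest clique of $G[N(u)]$. Hence $\omega(J_u)=1+\omega(G[N(u)])$, which is the size of the largest clique of $G$ containing $u$. Now do it twice: put $H=J_u$, take $v\in N(u)$ and form $J_v(H)$. We have $N_H(v)=\overline N(u)\cup(N(u)\cap N(v))$, so
$$J_v(J_u)=\overline K_{n-d_u}\vee\overline K_{d_u-|N(u)\cap N(v)|}\vee G[N(u)\cap N(v)],$$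
$$\omega\big(J_v(J_u)\big)=2+\omega(G[N(u)\cap N(v)])=c(uv),$$
where $c(e)$ denotes the size of the largest clique of $G$ containing the edge $e$. The construction turns a local clique number of $G$ into the global clique number of another graph on $n$ vertices. We use it to localize a bound of Turán type for the largest signless Laplacian eigenvalue. The whole proof rests on one fact: on average over $u$, passing from $G$ to $J_u$ does not decrease that eigenvalue.

## 2. The inequality, and small graphs by hand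

Let $Q(G)=D(G)+A(G)$ be the signless Laplacian matrix (diagonal degree matrix plus adjacency matrix) and $q(G)$ its largest eigenvalue, the $Q$-index. We use these standard facts.

* **Rayleigh.** We have
$$x^TQ(G)x=\sum_{ab\in E}(x_a+x_b)^2, \tag{1}$$
 and $q(G)$ is the maximum of $x^TQ(G)x/\|x\|^2$. It is attained at a nonnegative vector, so $q$ does not decrease when edges are added on the same vertex set.
* **Perron.** If $G$ is connected, $q(G)$ has a positive eigenvector $x$, and an eigenvalue with a positive eigenvector equals $q(G)$. The eigenvector equation is $(q-d_u)x_u=\sum_{v\in N(u)}x_v$. For $n\ge2$ the right side is positive, so $q>d_u$.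
* **Complete multipartite graphs.** Let $G$ be complete multipartite with $R\ge 2$ parts of sizes $n_1,\dots,n_R$. Vertices of one part have the same neighborhood, so by the eigenvector equation they have the same Perron entry $x_i$. With $\Sigma=\sum_jn_jx_j$ the equation reads $(q-n+n_i)x_i=\Sigma-n_ix_i$, that is, $(q-n+2n_i)x_i=\Sigma$. Multiplying by $n_i$, dividing by $q-n+2n_i>0$ and summing gives
$$\sum_{i=1}^R\frac{n_i}{q-n+2n_i}=1. \tag{2}$$
 Conversely, if $t$ solves (2) in place of $q$ and all $t-n+2n_i>0$, then $x_i=1/(t-n+2n_i)$ is a positive eigenvector and $t=q(G)$. In particular $q(K_{s,t})=s+t$, and $q=2n(1-\frac1R)$ when all parts are equal.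
* **Incidence matrix.** If $\mathcal N$ is the vertex–edge incidence matrix, $Q=\mathcal N\mathcal N^T$. So for a graph with an edge, $q$ is the spectral radius of the nonnegative symmetric matrix $\mathcal N^T\mathcal N$, indexed by edges. Its row sum at $uv$ is $2+(d_u-1)+(d_v-1)=d_u+d_v$. For connected $G$ this matrix is irreducible, hence has a positive eigenvector $z$ for $q$, and $q\sum_ez_e=\sum_{uv}z_{uv}(d_u+d_v)$. So $q$ is a weighted average of the row sums with positive weights.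

The result we quote is due to Abreu and Nikiforov (2013): $q(G)\le 2n\left(1-\frac1{\omega(G)}\right)$. Also quoted as known is its vertex-local form: for connected $G$, $q(G)\le2\sum_{v}\left(1-\frac1{c(v)}\right)$, where $c(v)$ is the size of the largest clique containing $v$. The question, from M. Rajesh Kannan, Hitesh Kumar and Shivaramakrishna Pragada, "Localized Turán-type inequalities for $Q$-index", arXiv:2605.23283 (2026), asks whether one can localize to edges. The answer is yes.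

**Theorem 1.** For every connected graph $G$,
$$q(G)\le \mathcal B(G):=2\sum_{uv\in E(G)}\Big(1-\frac1{c(uv)}\Big)\Big(\frac1{\deg u}+\frac1{\deg v}\Big). \tag{3}$$
For $n\ge2$, equality holds if and only if $G$ is complete bipartite or a complete multipartite graph with equal parts.

For $n=1$ both sides of (3) are $0$. The inequality (3) also holds for disconnected graphs with at least one edge: apply it to a component with largest $q$; the other components add nonnegative terms to the right side.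

**Theorem 2.** Let $G$ be connected, $n\ge2$. Choose $v_1$ uniformly in $V$; given $v_1,\dots,v_i$, choose $v_{i+1}$ uniformly in the common neighborhood $N(v_1,\dots,v_i)$, and stop when it is empty. Let $\{v_1,\dots,v_\kappa\}$ be the resulting random maximal clique. Put $m_1=n-\deg v_1$ and $m_j=|N(v_1,\dots,v_{j-1})|-|N(v_1,\dots,v_j)|$ for $2\le j\le\kappa$. Then
$$q(G)\le\mathbb E\,q(K_{m_1,\dots,m_\kappa})\le2n\,\mathbb E\Big(1-\frac1\kappa\Big), \tag{4}$$
and for every $r\ge1$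
$$q(G)\le2n\,\mathbb E\Big(1-\frac1{c(v_1,\dots,v_{\min(r,\kappa)})}\Big), \tag{5}$$
where $c(S)$ is the size of a largest clique containing $S$. The bounds (5) decrease (weakly) in $r$. The case $r=1$ is the quoted vertex theorem and $r=2$ is the inequality of Theorem 1.

**Triangle-free graphs.** We have $\sum_{uv\in E}(\frac1{d_u}+\frac1{d_v})=\sum_ud_u\cdot\frac1{d_u}=n$. If $G$ is triangle-free, every $c(e)=2$, so $\mathcal B(G)=n$. In this case (3) is easy: the two neighborhoods of the ends of an edge are disjoint, so $d_u+d_v\le n$, and $q$ is an average of such row sums.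

**Complete graphs.** $q(K_n)=2(n-1)$ and $\mathcal B(K_n)=2(1-\frac1n)n$, so equality holds.

**Triangle with a pendant edge.** Give $a,b$ the entry $s$, and $c,d$ the entries $1$ and $z$. The eigenvector equations are $(q-3)s=1$, $(q-1)z=1$, $q-3=2s+z$. Eliminating, $(q-3)^2(q-1)=3q-5$, or $(q-2)(q^2-5q+2)=0$. The root $\frac{5+\sqrt{17}}2\approx4.56$ makes $s,z>0$, so it is $q$. The edge bound is
$$\mathcal B=2\Big[\tfrac23\big(\tfrac12+\tfrac12\big)+2\cdot\tfrac23\big(\tfrac12+\tfrac13\big)+\tfrac12\big(\tfrac13+1\big)\Big]=\tfrac{44}9\approx4.89 .$$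
The vertex bound is $2(3\cdot\frac23+\frac12)=5$, and the global bound is $8\cdot\frac23\approx5.33$.

## 3. Averaging over $J_u$ implies both theorems

**Lemma 1.** If $G$ is connected with $n\ge2$ vertices, then
$$n\,q(G)\le\sum_{u\in V}q(J_u). \tag{6}$$

For the triangle with a pendant edge, (2) for $K_{1,1,2}$ reads $\frac2{t-2}+\frac2t=1$, so $t^2-6t+4=0$ and $q(K_{1,1,2})=3+\sqrt5$. The right side of (6) is $2(3+\sqrt5)+\frac{5+\sqrt{17}}2+4\approx19.03$, and the left side is about $18.25$.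

**Lemma 1 implies inequality (3).** The purpose is to apply Lemma 1 twice, once to $G$ and once to each $J_u$. Let $n\ge2$, fix $u$ and let $H=J_u$, a connected graph. For $w\in\overline N(u)$ we have $N_H(w)=N(u)$, so $J_w(H)=H$. Lemma 1 for $H$ gives
$$n\,q(H)\le(n-d_u)\,q(H)+\sum_{v\in N(u)}q(J_v(H)).$$
We cancel $(n-d_u)q(H)$, and use the Abreu–Nikiforov bound and $\omega(J_v(H))=c(uv)$ from Section 1:
$$q(J_u)\le\frac1{d_u}\sum_{v\in N(u)}q\big(J_v(J_u)\big)\le\frac1{d_u}\sum_{v\in N(u)}2n\Big(1-\frac1{c(uv)}\Big). \tag{7}$$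
Now Lemma 1 for $G$ gives
$$q(G)\le\frac1n\sum_uq(J_u)\le\sum_u\frac2{d_u}\sum_{v\in N(u)}\Big(1-\frac1{c(uv)}\Big)=\mathcal B(G).$$
The weights $1/\deg$ are thus the probabilities of choosing $v$ uniformly in $N(u)$. $\square$

**Lemma 1 implies Theorem 2.** The purpose is to iterate (7). For an ordered clique $S=(v_1,\dots,v_r)$ that the process can produce, let
$$J_S=\overline K_{m_1}\vee\dots\vee\overline K_{m_r}\vee G[N(S)] .$$
It has $m_1+\dots+m_r+|N(S)|=n$ vertices, and every $m_j\ge1$, because $v_1\in\overline N(v_1)$, and for $j\ge 2$ the vertex $v_j$ lies in $N(v_1,\dots,v_{j-1})$ but not in $N(v_1,\dots,v_j)$. It is connected, being a join of at least two nonempty graphs (if $r=1$, then $N(S)\ne\emptyset$ since $G$ is connected). Also $\omega(J_S)=r+\omega(G[N(S)])=c(S)$.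

Suppose $N(S)\neq\emptyset$ and apply Lemma 1 to $J_S$. A vertex $x$ in one of the first $r$ independent parts is adjacent to everything outside its part, so $J_x(J_S)=J_S$. A vertex $w\in N(S)$ is adjacent to the first $r$ parts and to $N(S)\cap N(w)$; its non-neighbors form the set $N(S)\setminus N(w)$, so $J_w(J_S)=J_{(S,w)}$. Therefore
$$q(J_S)\le\frac1{|N(S)|}\sum_{w\in N(S)}q(J_{(S,w)}). \tag{8}$$
Put $S_i=(v_1,\dots,v_{\min(i,\kappa)})$. By (8), $q(J_{S_i})\le\mathbb E[q(J_{S_{i+1}})\mid S_i]$; when $N(S_i)=\emptyset$ the process has stopped, $S_{i+1}=S_i$, and this is an equality. Together with $q(G)\le\frac1n\sum_uq(J_u)=\mathbb E\,q(J_{S_1})$ we get $q(G)\le\mathbb E\,q(J_{S_r})$ for every $r\ge1$, and the Abreu–Nikiforov bound gives (5). Since $\kappa\le n$, for $r\ge n$ the graph $J_{S_r}$ is $K_{m_1,\dots,m_\kappa}$, whose clique number is $\kappa$; this is (4). Since $c(v_1,\dots,v_i)\ge c(v_1,\dots,v_{i+1})$, the bounds decrease in $r$. For $r=1$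 the bound is $2n\cdot\frac1n\sum_v(1-\frac1{c(v)})$. For $r=2$ we have $\kappa\ge2$ always, and the bound is $2n\cdot\frac1n\sum_u\frac1{d_u}\sum_{v\in N(u)}(1-\frac1{c(uv)})=\mathcal B(G)$. $\square$

It remains to prove Lemma 1 (Sections 4–8) and the equality statement (Section 9).

## 4. Test vectors for $J_u$, and the reduction of Lemma 1 to pairs

Write $q=q(G)$ and $q'_u=q(J_u)$.

**Step 1: disposing of small $q$.** Since $d_u\ge1$, $J_u$ contains $K_{d_u,n-d_u}$, so $q'_u\ge n$. If $q\le n$, then $nq\le n^2\le\sum_uq'_u$ and Lemma 1 holds. **From here until the end of Section 8 we assume $q>n$.**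

**Step 2: notation.** Let $x>0$ be the unit Perron vector of $Q(G)$, and put
$$a_u=q-d_u>0,\quad\sigma_u=\sum_{v\in N(u)}x_v=a_ux_u,\quad s_u=\sum_{v\in N(u)}x_v^2,$$
$$E_u=\sum_{vw\in E(G[N(u)])}(x_v+x_w)^2,\qquad R_u=x^TQ(J_u)x .$$

**Step 3: an exact formula for $\sum_u(R_u-q)$.** The first thing to try is $x$ itself as a test vector for every $J_u$: since $q'_u\ge R_u$, Lemma 1 would follow from $\sum_u(R_u-q)\ge0$. We compute this sum. The graphs $J_u$ and $G$ agree inside $N(u)$, so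
$$R_u-q=\sum_{\substack{v\in N(u),\,w\in\overline N(u)\\ v\not\sim w}}(x_v+x_w)^2-\sum_{\substack{vw\in E\\ v,w\in\overline N(u)}}(x_v+x_w)^2. \tag{9}$$
In the first sum $w\ne u$, the pair $uv$ is an edge, and $uw$, $vw$ are not. In the second, $vw$ is an edge and $u$ is adjacent to neither. So after summation over $u$ only vertex triples inducing exactly one edge occur. Let $ab$ be that edge and $z$ the third vertex. The triple contributes $-(x_a+x_b)^2$ from $u=z$, $(x_b+x_z)^2$ from $u=a$, and $(x_a+x_z)^2$ from $u=b$, in total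
$$-2\big[x_ax_b-x_z(x_a+x_b)-x_z^2\big].$$
Give half of it to each of the ordered nonadjacent pairs $(a,z)$ and $(b,z)$. Then
$$\sum_u(R_u-q)=-\sum_{(v,z):\,v\neq z,\,v\not\sim z}h(v,z),\qquad h(v,z)=\sum_{w\in N(v)\setminus N(z)}\big[x_vx_w-x_z(x_v+x_w)-x_z^2\big].$$
For nonadjacent $v\ne z$ let
$$i=|N(v)\cap N(z)|,\quad k=|N(v)\setminus N(z)|,\quad m=|N(z)\setminus N(v)|,\quad\ell=q-i-k-m .$$
Neither $v$ nor $z$ lies in $N(v)\cup N(z)$, so $i+k+m\le n-2$ and $\ell>0$. Also $a_v=\ell+m$ and $a_z=\ell+k$. With $p=\sum_{N(v)\setminus N(z)}x_w$ and $r=\sum_{N(z)\setminus N(v)}x_w$ we have $p-r=\sigma_v-\sigma_z=a_vx_v-a_zx_z$, and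
$$h(v,z)=(x_v-x_z)p-kx_z(x_v+x_z),\qquad h(z,v)=(x_z-x_v)r-mx_v(x_v+x_z).$$
Hence
$$h(v,z)+h(z,v)=(x_v-x_z)\big((\ell+m)x_v-(\ell+k)x_z\big)-(x_v+x_z)(kx_z+mx_v)$$
$$=\ell(x_v^2+x_z^2)-2(\ell+k+m)x_vx_z,$$
$$\sum_u(R_u-q)=\sum_{\{v,z\}:\,v\not\sim z}\Big[-\ell(x_v-x_z)^2+2(k+m)x_vx_z\Big]. \tag{10}$$

**Where this first attempt stops.** The bracket in (10) is negative when $x_v$ and $x_z$ are very different, and the sum can be negative. Take $K_4$ with a pendant vertex $d$ attached to its vertex $c$; $n=5$. With entry $s$ on the three other vertices of $K_4$, $1$ on $c$ and $z$ on $d$, the equations are $(q-5)s=1$, $(q-1)z=1$, $q-4=3s+z$, so $(q-4)(q-5)(q-1)=4q-8$, that is, $(q-3)(q^2-7q+4)=0$. The root $q=\frac{7+\sqrt{33}}2$ gives a positive vector, and $6.35<q<6.4$; so $q>n$. The nonadjacent pairs are the three pairs $\{v,d\}$ with $v\ne c$ in the $K_4$. They have $i=1$, $k=2$, $m=0$, $\ell=q-3>3.3$, and $x_d/x_v=\frac{q-5}{q-1}<\frac{1.4}{5.4}<0.26$. Divided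 by $x_v^2$, each bracket is less than $-3.3\cdot(0.74)^2+4\cdot0.26<-1.8+1.04<0$. So $\sum_uR_u<5q$. Yet (6) holds here. For $v\ne c$ in the $K_4$, $J_v=K_{2,1,1,1}$, and (2) reads $\frac2{t-1}+\frac3{t-3}=1$, so $t=\frac{9+\sqrt{33}}2\approx7.37$. Also $J_c=G$ and $q(J_d)=q(K_{1,4})=5$. Thus $\sum_u q(J_u)\approx22.12+6.37+5=33.49$, while $5q\approx31.86$.

What went wrong is visible in $J_u$. All vertices of $\overline N(u)$ are twins there, but the vector $x$ keeps their old, different values. So we keep $x$ on $N(u)$ and replace its values on $\overline N(u)$ by a constant. The loss from not doing so is a sum of squares, which we now add to (10).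

**Step 4: the numbers $p_u$ and the gain.** The purpose is a lower bound for $q'_u-R_u$. Let $\lambda_u$ be the largest value of $y^TQ(J_u)y/\|y\|^2$ on the plane spanned by $x|_{N(u)}$ (extended by zero) and $\mathbf 1_{\overline N(u)}$. So $\lambda_u\le q'_u$. Put
$$p_u=q'_u\ \text{ if }q'_u\le q,\qquad p_u=\max(\lambda_u,q)\ \text{ if }q'_u>q .$$
Then $\lambda_u\le p_u\le q'_u$ and $p_u\ge n$. Put $b_u=p_u-d_u\ge\nu_u>0$. The definition is arranged so that
$$p_u<q\ \Rightarrow\ p_u=q'_u,\qquad\qquad p_u>q\ \Rightarrow\ p_u=\lambda_u .$$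
Indeed, if $q'_u>q$ then $p_u\ge q$, which gives the first; if $q'_u\le q$ then $p_u\le q$, so $p_u>q$ forces $p_u=\max(\lambda_u,q)=\lambda_u$. Both implications are used in Section 6.

Let $y$ agree with $x$ on $N(u)$. Then
$$y^TQ(J_u)y=E_u+\sum_{v\in N(u)}\sum_{w\in\overline N(u)}(x_v+y_w)^2=E_u+\nu_us_u+2\sigma_u\sum_{w\in\overline N(u)}y_w+d_u\sum_{w\in\overline N(u)}y_w^2 ,$$
and completing the square,
$$p_u\|y\|^2-y^TQ(J_u)y=b_u\sum_{w\in\overline N(u)}\Big(y_w-\frac{\sigma_u}{b_u}\Big)^2+\Big[(p_u-\nu_u)s_u-E_u-\frac{\nu_u\sigma_u^2}{b_u}\Big]. \tag{11}$$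
The bracket is the value of the left side at the vector with $y\equiv\sigma_u/b_u$ on $\overline N(u)$. That vector lies in the plane, so the bracket is $\ge0$ because $p_u\ge\lambda_u$. Now put $y=x$ and use $\|x\|=1$, $\sigma_u=a_ux_u$:
$$p_u-R_u\ge\sum_{w\in\overline N(u)}b_u\Big(x_w-\frac{a_ux_u}{b_u}\Big)^2. \tag{12}$$

**Step 5: reduction to pairs.** We add (12) over $u$ and add $\sum_u(R_u-q)$ from Step 3. In (12) the term $w=u$ is $b_u(1-\frac{a_u}{b_u})^2x_u^2$; the other terms are indexed by ordered nonadjacent pairs. So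
$$\sum_u(p_u-q)\ge\sum_ub_u\Big(1-\frac{a_u}{b_u}\Big)^2x_u^2+\sum_{\{v,z\}:\,v\not\sim z}f(v,z), \tag{13}$$
$$f(v,z)=b_v\Big(x_z-\frac{a_vx_v}{b_v}\Big)^2+b_z\Big(x_v-\frac{a_zx_z}{b_z}\Big)^2-h(v,z)-h(z,v).$$
The coefficient of $x_vx_z$ is $-2(a_v+a_z)+2(\ell+k+m)=-2\ell$, and
$$f(v,z)=F_vx_v^2-2\ell x_vx_z+F_zx_z^2,\qquad F_v=b_z+\frac{a_v^2}{b_v}-\ell,\quad F_z=b_v+\frac{a_z^2}{b_z}-\ell. \tag{14}$$
Since $q'_u\ge p_u$, Lemma 1 follows from (13) and the following.

**Lemma 2 (Pair Lemma).** If $q>n$, then $f(v,z)\ge0$ for all nonadjacent $v\ne z$.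

## 5. The quadratic form $f$ and condition (15)

Fix nonadjacent $v\ne z$. When $F_v,F_z>0$ and $F_vF_z\ge\ell^2$, the form (14) is nonnegative. We use repeatedly that $a_v=\ell+m\ge\ell$ and $a_z=\ell+k\ge\ell$.

**Case A: $(b_v-\ell)(b_z-\ell)\ge0$.** This case needs only algebra. The hypothesis says $b_vb_z+\ell^2\ge\ell(b_v+b_z)$. So
$$F_v\ge\frac{b_vb_z+\ell^2-\ell b_v}{b_v}\ge\frac{\ell b_z}{b_v}>0,\qquad F_z\ge\frac{\ell b_v}{b_z}>0,$$
whence $F_vF_z\ge\ell^2$ and $f\ge0$.

**Case B: $b_v>\ell>b_z$**, with the vertices so named. Then $F_z\ge b_v-\ell+\frac{\ell^2}{b_z}>\ell$.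

**Case B1: $x_v\le x_z$.** Here the order of the entries helps. If $F_v\ge\ell$, then $F_vF_z>\ell^2$ and $f>0$. If $F_v<\ell$, put $\varrho=x_v/x_z\in(0,1]$; then $f/x_z^2=F_z-2\ell\varrho+F_v\varrho^2$ has derivative $2(F_v\varrho-\ell)<0$ on $[0,1]$, so it is at least its value at $\varrho=1$:
$$F_v+F_z-2\ell=\Big(b_z+\frac{a_z^2}{b_z}\Big)+\Big(b_v+\frac{a_v^2}{b_v}\Big)-4\ell\ge2a_z+2a_v-4\ell=2(k+m)\ge0 .$$

**Case B2: $x_v>x_z$.** Write
$$C=b_v,\quad B=b_z,\quad\gamma=C-\ell>0,\quad\delta=\ell-B>0,\quad D=C-B=\gamma+\delta,$$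
$$A_v=a_v^2-\ell^2=m(2\ell+m),\qquad A_z=a_z^2-\ell^2=k(2\ell+k),\qquad\Omega=(\ell+k)^2+B\gamma .$$

**Step 1: rewriting $F_vF_z\ge\ell^2$.** We claim that this inequality is equivalent to
$$\gamma\delta(\Omega+B\ell)\le A_zB\ell+A_v\Omega. \tag{15}$$
Since $F_z>0$, condition (15) then implies $F_v>0$ and $f\ge0$. To prove the claim, let $U_v=F_v+\ell=\frac{BC+a_v^2}C$ and $U_z=F_z+\ell=\frac{BC+a_z^2}B$. The inequality $(U_v-\ell)(U_z-\ell)\ge\ell^2$ is $U_vU_z\ge\ell(U_v+U_z)$. With $\Delta=BC+\ell^2$ we have $BC+a_v^2=\Delta+A_v$ and $BC+a_z^2=\Delta+A_z$, and after multiplying by $BC$ it becomes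
$$\ell C(\Delta+A_z)+\ell B(\Delta+A_v)\le(\Delta+A_v)(\Delta+A_z).$$
Now $\gamma\delta=(C-\ell)(\ell-B)=\ell(B+C)-\Delta$, so the left side is $\Delta^2+\gamma\delta\Delta+\ell CA_z+\ell BA_v$, and the inequality reads
$$\gamma\delta\Delta\le A_z(\Delta-\ell C)+A_v(\Delta-\ell B)+A_vA_z .$$
Here $\Delta-\ell C=\ell^2-C\delta=\ell(B+\delta)-(\ell+\gamma)\delta=\ell B-\gamma\delta$ and $\Delta-\ell B=\ell^2+B\gamma$. Moving $\gamma\delta A_z$ to the left,
$$\gamma\delta(\Delta+A_z)\le A_zB\ell+A_v(\ell^2+B\gamma+A_z).$$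
Finally $\ell^2+A_z=(\ell+k)^2$, so $\ell^2+B\gamma+A_z=\Omega$, and $\Delta+A_z=B(\ell+\gamma)+\ell^2+A_z=B\ell+\Omega$. This is (15).

Note that $\Omega\ge\ell^2\ge B\ell$ and $\Omega\ge B\gamma$.

**Step 2: two ranges where (15) is immediate.**

*B2(i): $p_v\le q$.* Then $C\le a_v$, so $\gamma\le a_v-\ell=m$; also $\delta<\ell$. So $\gamma\delta(\Omega+B\ell)\le m\ell\cdot2\Omega\le A_v\Omega$.

*B2(ii): $D\le2m$.* Then $\gamma\delta\le D^2/4\le m^2$, and $\gamma\delta B\ell=\delta\ell\cdot B\gamma\le2m\ell\,\Omega$. Adding, $\gamma\delta(\Omega+B\ell)\le(m^2+2m\ell)\Omega=A_v\Omega$.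

*B2(iii): $p_v>q$ and $D>2m$.* This is what remains. Algebra alone cannot settle it: as a statement about positive numbers, (15) is false. For $B=1$, $\ell=2$, $C=3$, $m=0$, $k=0.1$ we have $\gamma=\delta=1$, $D=2>2m$, $\Omega=2.1^2+1=5.41$; the left side of (15) is $7.41$ and the right side is $0.1\cdot4.1\cdot2=0.82$. We must use that $b_v$ and $b_z$ are not free: they come from two graphs $J_v$ and $J_z$ that share $G[N(v)\cap N(z)]$.

## 6. Comparing $J_v$ and $J_z$ in case B2(iii)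

**Step 1: what the case gives.** By Step 4 of Section 4, $p_v>q$ means $p_v=\lambda_v=:\lambda>q$. Since $p_z=B+d_z<\ell+i+m=q-k\le q$, we have $p_z=q'_z$. Next, $k\ge1$: if $k=0$ then $N(v)\subseteq N(z)$, so $a_vx_v=\sigma_v\le\sigma_z=a_zx_z$; but $a_v=\ell+m\ge\ell=a_z$ and $x_v>x_z$, a contradiction. Since $\overline N(z)\supseteq\{v,z\}\cup(N(v)\setminus N(z))$ and $\nu_z\le b_z$,
$$k<\nu_z\le B. \tag{16}$$
Put
$$g=\lambda-n=C-\nu_v>0,\quad\varepsilon=q'_z-n=B-\nu_z\ge0,\quad W=q-q'_z=a_z-B,\quad Y=\lambda-q=C-a_v>0 .$$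
Then $W=\delta+k>0$ and
$$g=W+Y+\varepsilon. \tag{17}$$

**Step 2: an equality from $J_v$.** Because $\lambda$ is the maximum of the Rayleigh quotient on the plane, the form $\lambda\|y\|^2-y^TQ(J_v)y$ on that plane is positive semidefinite and vanishes at some $y\ne0$. This $y$ is not a multiple of $\mathbf 1_{\overline N(v)}$, since the form has the value $(\lambda-d_v)\nu_v>0$ there. So we may scale $y$ to agree with $x$ on $N(v)$. In (11) with $u=v$, both terms on the right are nonnegative and their sum is $0$, so the bracket vanishes: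
$$(\lambda-\nu_v)s_v-E_v=\frac{\nu_v\sigma_v^2}C. \tag{18}$$

**Step 3: an inequality from $J_z$.** Let $I=N(v)\cap N(z)$ and $P=N(v)\setminus N(z)$, so $|P|=k$. Let $s_I,\sigma_I$ be the sums of $x_w^2$, $x_w$ over $I$, let $E_I$ be the sum of $(x_a+x_b)^2$ over edges inside $I$, and let $s_P$ and $p=\sigma_v-\sigma_I$ be the sums of $x_w^2$ and $x_w$ over $P$. We test $J_z$ with the vector $y$ equal to $x$ on $I$, $0$ on $N(z)\setminus I$, and $\sigma_I/B$ on $\overline N(z)$. Discarding the nonnegative contribution of edges between $I$ and $N(z)\setminus I$,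
$$y^TQ(J_z)y\ge E_I+\nu_zs_I+2\sigma_I\nu_z\frac{\sigma_I}B+d_z\nu_z\frac{\sigma_I^2}{B^2},\qquad\|y\|^2=s_I+\nu_z\frac{\sigma_I^2}{B^2}.$$
From $q'_z\|y\|^2-y^TQ(J_z)y\ge0$ and $q'_z-d_z=B$,
$$(q'_z-\nu_z)s_I-E_I\ge\frac{2\nu_z\sigma_I^2}B-\frac{\nu_z\sigma_I^2}B=\frac{\nu_z\sigma_I^2}B. \tag{19}$$

**Step 4: comparing $E_v$ with $E_I$.** We bound the edges of $G[N(v)]$ that meet $P$ by all pairs that meet $P$. Pairs inside $P$ give $(k-1)s_P+(p^2-s_P)$; pairs between $I$ and $P$ give $ks_I+is_P+2p\sigma_I$. Since $d_v=i+k$ and $p^2+2p\sigma_I=\sigma_v^2-\sigma_I^2$,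
$$E_v\le E_I+d_vs_P+ks_I+\sigma_v^2-\sigma_I^2. \tag{20}$$

**Step 5: combination.** Insert (20) and then (19) into (18), and use $s_v=s_I+s_P$:
$$(\lambda-\nu_v-k-q'_z+\nu_z)s_I+(\lambda-\nu_v-d_v)s_P\le\sigma_v^2\Big(1+\frac{\nu_v}C\Big)-\sigma_I^2\Big(1+\frac{\nu_z}B\Big).$$
The coefficient of $s_P$ is $C-\nu_v=g$. With $\lambda=C+d_v$, $q'_z=B+d_z$ and $d_v-d_z=k-m$, the coefficient of $s_I$ is $D+2(d_v-d_z)-k=D+k-2m>0$, because $D>2m$. Drop that term, and use $s_P\ge p^2/k$ (Cauchy–Schwarz). Put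
$$\xi=\frac{\sigma_I}{\sigma_v}\in[0,1],\qquad\eta=1-\xi=\frac p{\sigma_v},$$
divide by $\sigma_v^2>0$, and substitute $\frac{\nu_v}C=1-\frac gC$, $\frac{\nu_z}B=1-\frac\varepsilon B$ and (17):
$$(W+Y+\varepsilon)\Big(\frac{\eta^2}k+\frac1C\Big)+\xi^2\Big(2-\frac\varepsilon B\Big)\le2. \tag{21}$$

We would like to remove $\varepsilon$ from (21). The terms containing it are $\varepsilon S$ with
$$S=\frac{\eta^2}k+\frac1C-\frac{\xi^2}B ,$$
so we want $S\ge0$. We get it from the assumption that the Pair Lemma fails.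

## 7. If $f<0$, then $S>0$

**Suppose from now on that $f(v,z)<0$.** We look for a contradiction.

**Step 1: normalization and consequences of $f<0$.** Every quantity $k,m,\ell,B,C,D,\gamma,\delta,W,Y,\varepsilon,a_v,a_z$ may be divided by $\ell$: (16), (17), (21), the sign of $f$, the sign of $S$, and (15) are unaffected, and $\xi,\eta$ do not change. In this section and in Step 1 of Section 8 we do so; thus $\ell=1$ and $0<B<1$. Put
$$\theta=a_z=1+k>1,\quad\alpha=a_v=1+m\ge1,\quad T=\frac{x_z}{x_v}\in(0,1),\quad X=\theta T .$$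
From $a_zx_z=\sigma_z\ge\sigma_I=\xi a_vx_v$ we get $\xi\le X/\alpha$. Dividing $f<0$ by $x_v^2$ and using (14),
$$\frac{\theta^2T^2}B+B+\frac{\alpha^2}C+T^2C<(1+T)^2. \tag{22}$$
Since $\frac{\alpha^2}C+T^2C\ge2\alpha T\ge2T$,
$$\frac{X^2}B+B<1+T^2. \tag{23}$$
Thus $X^2<B(1+T^2-B)\le\big(\frac{1+T^2}2\big)^2$, so $X<\frac{1+T^2}2<1$. Since $\theta>1$, (23) also gives $\frac{T^2}B+B<1+T^2$, that is, $(B-1)(B-T^2)<0$, so $B>T^2$. Finally $k=\theta-1=\frac{X-T}T$, and in particular $X>T$.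

**Step 2: the case $\xi\le\frac12$.** Then $\eta\ge\xi\geq 0$, and $k<B$ by (16). So $\frac{\eta^2}k\ge\frac{\xi^2}B$ and $S\ge\frac1C>0$.

**Step 3: a bound for $S$ when $\xi>\frac12$.** The purpose is to eliminate $\xi,\alpha,C$. Since $\xi\le X<1$, we have $\eta\ge1-X>0$. By (22), $(1+T)^2-B-T^2C>0$, and since $\alpha\ge1$,
$$\frac{\xi^2}B\le\frac{\theta^2T^2}{\alpha^2B}<\frac{(1+T)^2-B-T^2C}{\alpha^2}-\frac1C\le(1+T)^2-B-T^2C-\frac1C .$$
With $\frac2C+T^2C\ge2\sqrt2\,T$ this gives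
$$S>\frac{(1-X)^2}k+B+2\sqrt2\,T-(1+T)^2. \tag{24}$$

**Step 4: the right side of (24) is positive.** We split by the size of $T$.

*Range $T\le\sqrt2-1$.* As $B>k$, $\frac{(1-X)^2}k+B>\frac{(1-X)^2}k+k\ge2(1-X)>1-T^2$. So $S>1-T^2+2\sqrt2\,T-(1+T)^2=2T(\sqrt2-1-T)\ge0$.

*Range $T\ge0.52$.* The function $\frac{(1-X)^2}k=\frac{T(1-X)^2}{X-T}$ decreases in $X\in(T,1)$, and $X<\frac{1+T^2}2$. At $X=\frac{1+T^2}2$ we have $1-X=\frac{1-T^2}2$ and $X-T=\frac{(1-T)^2}2$, so it exceeds $\frac{T(1+T)^2}2$. With $B>T^2$,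
$$S>\frac{T(1+T)^2}2+T^2+2\sqrt2\,T-(1+T)^2=\tfrac12T^3+T^2+\big(2\sqrt2-\tfrac32\big)T-1 ,$$
which increases in $T$. At $T=0.52$ it is greater than $0.0703+0.2704+0.6907-1>0.03$.

*Range $\sqrt2-1<T<0.52$.* From $(1-X-1.3k)^2\ge0$,
$$\frac{(1-X)^2}k\ge2.6(1-X)-1.69k=4.29-\Lambda X,\qquad\Lambda=2.6+\frac{1.69}T ,$$
using $k=\frac XT-1$. By the inequality of arithmetic and geometric means,
$$X\le\sqrt{B(1+T^2-B)}\le\frac12\Big(1.17\,B+\frac{1+T^2-B}{1.17}\Big).$$
Hence
$$\frac{(1-X)^2}k+B\ge4.29-\frac{\Lambda(1+T^2)}{2.34}+B\Big(1-\frac\Lambda2\Big(1.17-\frac1{1.17}\Big)\Big).$$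
Work on $[0.41,0.52]$, which contains the range. There $\Lambda\le2.6+\frac{1.69}{0.41}<6.722$ and $\frac12(1.17-\frac1{1.17})<0.15765$; the product is less than $1.06$, so as $0<B<1$ the last term is at least $-0.06$. Next, $\Lambda(1+T^2)=2.6+2.6T^2+\frac{1.69}T+1.69T$ has derivative $5.2T-\frac{1.69}{T^2}+1.69$, which is increasing and equals $2.704-6.25+1.69<0$ at $T=0.52$. So $\Lambda(1+T^2)$ decreases on the interval and is at most its value at $0.41$, which is less than $7.852$; and $7.852/2.34<3.356$. Thus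
$$\frac{(1-X)^2}k+B\ge4.29-3.356-0.06=0.874 .$$
The function $(1+T)^2-2\sqrt2\,T$ is convex; its values at $0.41$ and $0.52$ are less than $0.829$ and $0.84$, so it is at most $0.84$ on the interval. By (24), $S>0.874-0.84>0$.

In all cases $S>0$.

## 8. A discriminant, and the algebraic lemma that closes the case

**Step 1: a bound for $D$.** We still have $\ell=1$. By the definition of $S$, (21) says
$$(W+Y)\Big(\frac{\eta^2}k+\frac1C\Big)+2\xi^2+\varepsilon S\le2 .$$
Since $\varepsilon\ge0$ and $S>0$, we may drop $\varepsilon S$. With $\Phi=W+Y>0$ and $\xi=1-\eta$,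
$$\eta^2\Big(\frac\Phi k+2\Big)-4\eta+\frac\Phi C\le0 .$$
A quadratic in $\eta$ with positive leading coefficient that takes a value $\le0$ has nonnegative discriminant: $16\ge4\big(\frac\Phi k+2\big)\frac\Phi C$, that is, $\Phi(\Phi+2k)\le4kC$. Moreover $\Phi=(a_z-B)+(C-a_v)=D+k-m$. Therefore
$$(D-m)^2=(\Phi-k)^2\le4kC-4k\Phi+k^2=4k(B+m)-3k^2, \tag{25}$$
the last equality because $C-\Phi=B-k+m$.

The bounds (16) and (25) are what was missing in Section 5: with them (15) becomes a true statement about positive numbers.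

**Lemma 3.** Let $0<k<B$, $m\ge0$, $\gamma,\delta>0$, $\ell=B+\delta$, $D=\gamma+\delta$, and suppose $D\le m+\rho$, where $\rho=\sqrt{4k(B+m)-3k^2}$. Then (15) holds, with $\Omega=(\ell+k)^2+B\gamma$, $A_z=k(2\ell+k)$, $A_v=m(2\ell+m)$.

**Step 2: Lemma 3 finishes the Pair Lemma.** By (16) and (25) its hypotheses hold in our situation, so (15) holds, so $f\ge0$ by Step 1 of Section 5. This contradicts $f<0$. Thus Lemma 2, Lemma 1, Theorem 2 and inequality (3) follow once Lemma 3 is proved.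

**Proof of Lemma 3.** Both sides of (15) are homogeneous of degree $4$ in all variables, so let $B=1$. This is a new normalization, independent of the one in Section 7. Now $0<k<1$, $\ell=1+\delta$, $\Omega=(\ell+k)^2+\gamma$.

**Step 3: reduction to the extreme $\gamma$.** For fixed $\delta,k,m$ let
$$\Psi(\gamma)=A_z\ell+A_v\Omega-\gamma\delta(\Omega+\ell).$$
The claim is $\Psi\ge0$. Since $\Omega$ is affine in $\gamma$ with slope $1$, $\Psi$ is a quadratic with leading coefficient $-\delta$, hence concave, and $\Psi(0)>0$. The admissible $\gamma$ satisfy $0<\gamma\le m+\rho-\delta$. A concave function that is nonnegative at both ends of an interval is nonnegative on it. So we may assume $\gamma=m+\rho-\delta>0$. Put $Z=\delta(\rho-\delta)$. Then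
$$\gamma\delta=m\delta+Z,\qquad\gamma\delta-A_v=Z-m(2+\delta+m),\qquad Z\le\frac{\rho^2}4=k+km-\tfrac34k^2 ,$$
and the claim $\Psi\ge0$ is
$$(\gamma\delta-A_v)\Omega\le\ell(A_z-\gamma\delta). \tag{26}$$

**Step 4: the case $\gamma\delta\le A_v$.** If also $\gamma\delta\le A_z$, (26) is clear. Otherwise $A_v-\gamma\delta\ge0$, $\gamma\delta-A_z>0$, and $\Omega\ge\ell^2\ge\ell$, so it suffices that $A_v-\gamma\delta\ge\gamma\delta-A_z$. Indeed
$$A_z+A_v-2\gamma\delta=2k+2k\delta+k^2+2m+m^2-2Z\ge(m-k)^2+\tfrac32k^2+2k\delta+2m>0 .$$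

**Step 5: the case $\gamma\delta>A_v$, splitting off $m$.** Then $Z>m(2+\delta+m)\ge0$, so $0<\delta<\rho$. Put
$$\Omega_0=(\ell+k)^2+\rho-\delta,\quad L=\Omega_0+\ell,\quad M=(2+2\delta+k)(1+\delta),\quad\zeta=\delta-\frac\rho2 .$$
Then $\Omega=\Omega_0+m$, $\ell A_z=kM$, and $Z=\big(\frac\rho2+\zeta\big)\big(\frac\rho2-\zeta\big)=k+km-\frac34k^2-\zeta^2$. The difference of the two sides of (26) is
$$(Z-m(2+\delta+m))(\Omega_0+m)+\ell(m\delta+Z)-kM=ZL-kM+m\big[Z+\ell\delta-(2+\delta+m)(\Omega_0+m)\big].$$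
Writing $ZL=(k-\frac34k^2-\zeta^2)L+kmL$, we see that (26) is equivalent to $\Theta_1+m\Theta_2\le0$ with
$$\Theta_1=\big(k-\tfrac34k^2-\zeta^2\big)L-kM,\qquad\Theta_2=kL+Z+\ell\delta-(2+\delta+m)(\Omega_0+m).$$

**Step 6: $\Theta_2<0$.** Here crude bounds suffice. Since $\rho>\delta$, $\Omega_0>0$; so $kL\le L=\Omega_0+\ell$ and $(2+\delta+m)(\Omega_0+m)\ge(2+\delta)\Omega_0+2m+m\Omega_0$. As $1+\delta=\ell$,
$$\Theta_2\le Z+\ell^2-\ell\Omega_0-2m-m\Omega_0 .$$
Now $\Omega_0\ge\ell^2+2k\ell\ge1$, so $\ell\Omega_0\ge\ell^2+2k$; and $Z\le k+km\le k+m$. Hence $\Theta_2\le k+m-2k-2m-m=-k-2m<0$.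

**Step 7: $\Theta_1\le0$.** We write $-\Theta_1$ as a quadratic in $\zeta$. Since $\rho=2\delta-2\zeta$,
$$L=(1+\delta+k)^2+1+\rho=2+4\delta+\delta^2+2k+2k\delta+k^2-2\zeta ,$$
and $M=2+4\delta+2\delta^2+k+k\delta$, so $L-M=-\delta^2+k+k\delta+k^2-2\zeta$. From $(\delta-\zeta)^2=\frac{\rho^2}4$ we have $\delta^2=k+km-\frac34k^2+2\delta\zeta-\zeta^2$, so
$$L-M=k\delta+\tfrac74k^2-km-2\zeta(1+\delta)+\zeta^2 .$$
Therefore
$$-\Theta_1=\big(\tfrac34k^2+\zeta^2\big)L-k(L-M)=\zeta^2(L-k)+2k(1+\delta)\zeta+k^2\Big[\tfrac34L-\delta-\tfrac74k\Big]+k^2m. \tag{27}$$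
The term $k^2m$ is nonnegative. The rest is nonnegative for all real $\zeta$ provided $L-k>0$ and $(1+\delta)^2\le(L-k)\big(\frac34L-\delta-\frac74k\big)$. As $\rho>\delta$,
$$L\ge(1+\delta+k)^2+1+\delta=2+3\delta+\delta^2+2k+2k\delta+k^2 .$$
So $L-k\ge2+3\delta+\delta^2=(1+\delta)(2+\delta)$, and, as $k<1$,
$$\tfrac34L-\delta-\tfrac74k\ge\tfrac32+\tfrac54\delta-\tfrac14k\ge\tfrac54(1+\delta).$$
The product is at least $\frac54(1+\delta)^2(2+\delta)\ge\frac52(1+\delta)^2$. This proves Lemma 3, and with it Lemma 2, Lemma 1, Theorem 2 and inequality (3). $\square$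

## 9. The graphs with $q(G)=\mathcal B(G)$

Let $n\ge2$. Since $\sum_{uv\in E}\big(\frac1{d_u}+\frac1{d_v}\big)=n$ and $1-\frac1{c(e)}\ge\frac12$, we have $\mathcal B(G)\ge n$, with equality if and only if all $c(e)=2$.

**Step 1: the listed graphs attain equality.** For complete bipartite $G$, $\mathcal B(G)=n=q(G)$. For a complete $R$-partite graph with $R\ge2$ equal parts, all $c(e)=R$, so $\mathcal B(G)=2n(1-\frac1R)$, which equals $q(G)$ by Section 2.

Conversely, let $q=q(G)=\mathcal B(G)$.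

**Step 2: the case $q\le n$.** Here we show that $G$ is complete bipartite. From $n\le\mathcal B(G)=q\le n$ we get $q=n=\mathcal B(G)$. So all $c(e)=2$, $G$ is triangle-free, and $d_u+d_v\le n$ for every edge. By Section 2, $q=n$ is a weighted average with positive weights of the numbers $d_u+d_v$, so $d_u+d_v=n$ for every edge $uv$. Since $N(u)\cap N(v)=\emptyset$, this says $V=N(u)\sqcup N(v)$ for every edge $uv$; both sets are independent. Fix an edge $uv$. For $w\in N(u)$, the edge $uw$ gives $N(w)=V\setminus N(u)=N(v)$. So every vertex of $N(u)$ is adjacent to every vertex of $N(v)$, and $G$ is complete bipartite.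

**Step 3: the case $q>n$, first showing that $G$ is complete multipartite.** Section 3 gives $nq\le\sum_uq'_u\le n\mathcal B(G)=nq$, so $\sum_u(q'_u-q)=0$. Since $q'_u\ge p_u$, (13) and Lemma 2 give
$$0=\sum_u(q'_u-q)\ge\sum_u(p_u-q)\ge\sum_ub_u\Big(1-\frac{a_u}{b_u}\Big)^2x_u^2+\sum_{\{v,z\}:\,v\not\sim z}f(v,z)\ge0 .$$
So every term on the right vanishes. Since $x_u>0$, we get $b_u=a_u$ for all $u$. Then in (14), $F_v=F_z=a_v+a_z-\ell=\ell+k+m$, and
$$0=f(v,z)=\ell(x_v-x_z)^2+(k+m)(x_v^2+x_z^2),$$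
which forces $k=m=0$. So nonadjacent vertices have equal neighborhoods. Hence nonadjacency is an equivalence relation (if $v\not\sim z$ and $z\not\sim w$, then $w\notin N(z)=N(v)$), and $G$ is complete multipartite, with parts of sizes $n_1,\dots,n_R$, $R\ge2$. Every edge has $c(e)=R$, so $\mathcal B(G)=2n(1-\frac1R)$.

**Step 4: the parts are equal.** As $q>n$, the function $t\mapsto\frac t{q-n+2t}$ has derivative $\frac{q-n}{(q-n+2t)^2}$, which is strictly decreasing for $t>0$, so the function is strictly concave. By (2) and Jensen's inequality,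
$$1=\sum_{i=1}^R\frac{n_i}{q-n+2n_i}\le R\cdot\frac{n/R}{q-n+2n/R}=\frac n{q-n+2n/R},$$
so $q\le2n(1-\frac1R)$, with equality if and only if all $n_i$ are equal. Since $q=\mathcal B(G)=2n(1-\frac1R)$, the parts are equal. This completes the proof of Theorem 1. $\blacksquare$
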